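\title{Analytic Jordan curves that a rational function maps homeomorphically onto themselves}

\begin{abstract}
Let $f$ be a rational function of degree at least two, and let $\gamma$ be an analytic Jordan curve in the Riemann sphere that $f$ maps homeomorphically onto itself. We prove that if $\gamma$ meets the Julia set of $f$, then $\gamma$ is a circle. It follows that every such curve is either a circle or a level line of the linearizing function of a Siegel disc or a Herman ring. The proof continues the complexification of $\gamma$ to a maximal Riemann surface on which $f$ acts, shows that this surface is the sphere, and so obtains a semiconjugacy $f\circ h=h\circ g$ of rational functions with $\gamma$ the image of a circle under $h$. An orbifold argument then turns the inequality $\deg h\ge 2$ into a pair of disjoint great circles on a round sphere, which is impossible. A Latt\`es example shows that injectivity on $\gamma$ cannot be dropped.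
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $f$ be a rational function of degree $d\ge 2$ on the Riemann sphere $\widehat{\mathbb{C}}$, and let $f^n$ denote its $n$-th iterate. The \emph{Fatou set} of $f$ consists of the points that have a neighborhood on which the family $\{f^n\}$ is equicontinuous in the spherical metric. Its complement is the \emph{Julia set} $J(f)$, a closed set that contains all repelling periodic points. A \emph{Jordan analytic curve} is a set $\gamma=\phi(\mathbb{T})$, where $\mathbb{T}=\{|\zeta|=1\}$ and $\phi$ is an injective holomorphic map of a neighborhood of $\mathbb{T}$ into $\widehat{\mathbb{C}}$. The curve is \emph{invariant} if $f(\gamma)=\gamma$. A \emph{circle} is a Euclidean circle or a straight line together with $\infty$.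

Two families of invariant Jordan analytic curves are known. The first consists of circles; a rational function that leaves a circle invariant commutes with the reflection in it. The second comes from rotation domains. A \emph{Siegel disc} (a \emph{Herman ring}) is a component $U$ of the Fatou set with $f(U)=U$ on which a conformal map $\psi$, the \emph{linearizing function}, conjugates $f$ to an irrational rotation of a disc (an annulus) centered at $0$. The level lines $\{|\psi|=c\}$ are invariant, $f$ maps them homeomorphically onto themselves, and they lie in the Fatou set. A circle, on the other hand, can be mapped homeomorphically onto itself and still meet the Julia set: for $f(z)=z^3$ take the extended real line, which contains the repelling fixed points $\pm1$. This leads to the question, posed in \cite{Eremenko}: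

\begin{quote}
Are there a rational function $f$ of degree at least $2$ and a Jordan analytic curve $\gamma$, not a circle, such that $f(\gamma)=\gamma$, the map $f|_\gamma:\gamma\to\gamma$ is a homeomorphism, and $\gamma\cap J(f)\ne\emptyset$?
\end{quote}

Locally there is no obstruction. Let $p$ be a repelling fixed point with real multiplier $\lambda$. By the Koenigs linearization theorem there is a conformal map $L$ near $0$ with $L(0)=p$ and $f(L(t))=L(\lambda t)$. The image under $L$ of any short segment through $0$ is an analytic arc through the point $p\in J(f)$, and $f$ maps it injectively onto a longer arc of the same kind. One could hope to close up such an arc, say at an attracting fixed point, by adjusting the coefficients of $f$. Against this, closing up analytically means that two analytic arcs coincide, which is infinitely many conditions on finitely many coefficients; a reflection symmetry of $f$ takes care of all of them at once. The theorem says that nothing else does.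

\begin{theorem}\label{thm:main}
Let $f$ be a rational function of degree $d\ge2$ and $\gamma$ a Jordan analytic curve such that $f(\gamma)=\gamma$ and $f|_\gamma$ is a homeomorphism. If $\gamma\cap J(f)\neq\emptyset$, then $\gamma$ is a circle.
\end{theorem}

So the answer to the question is no. Together with the classification of invariant Fatou components this shows that, for injective $f|_\gamma$, the two known families are complete.

\begin{theorem}\label{thm:class}
Let $f$ be a rational function of degree at least $2$ and $\gamma$ a Jordan analytic curve such that $f(\gamma)\subset\gamma$ and $f|_\gamma$ is injective. Then $\gamma$ is a circle and $f$ commutes with the reflection in it, or $\gamma$ is a level line of the linearizing function of a Siegel disc or a Herman ring of $f$.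
\end{theorem}

The proof of Theorem~\ref{thm:main} has an analytic half and an algebraic half. Section~\ref{sec:reduction} states both and carries out the algebraic half in the smallest case, where the final geometric argument is already visible. Sections~\ref{sec:complex} and~\ref{sec:sphere} contain the analytic half, Sections~\ref{sec:decomp}--\ref{sec:spherical} the algebraic half. Section~\ref{sec:compl} proves Theorem~\ref{thm:class} and shows by an example that Theorem~\ref{thm:main} fails if $f|_\gamma$ is not injective.

\section{Reduction to a semiconjugacy, and the case of degree two}\label{sec:reduction}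

\subsection{Notation and standard facts}
We write $\widehat{\mathbb{R}}=\mathbb{R}\cup\{\infty\}$ and $\tau(z)=\bar z$. For a rational function $q$ put $q^*=\tau\circ q\circ\tau$; this conjugates the coefficients of $q$, and $(w\circ v)^*=w^*\circ v^*$. We call $q$ \emph{real} if $q=q^*$. The local degree of a nonconstant $q$ at $z$ is $e_q(z)$; it satisfies $e_{w\circ v}(z)=e_w(v(z))\,e_v(z)$, and the local degrees over any point add up to $\deg q$. An \emph{anti-M\"obius map} is a map $\mu\circ\tau$ with $\mu$ M\"obius. The following facts are used repeatedly.

\begin{enumerate}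
\item[(F1)] \emph{Riemann--Hurwitz.} If $\deg q=D$, then $\sum_z(e_q(z)-1)=2D-2$. One fiber contributes at most $D-1$ to this sum, with equality only if it is a single point. Hence for $D\geq2$ there are at least two critical values and at least two critical points. If there are exactly two critical values, each has a single preimage. If the only critical points are $0$ and $\infty$, then $q(z)=\mu(z^D)$ with $\mu$ M\"obius.
\item[(F2)] \emph{L\"uroth.} Every field $\mathbb{C}\subsetneq L\subset\mathbb{C}(z)$ has the form $\mathbb{C}(k)$ with $k$ rational, and $\mathbb{C}(k)=\mathbb{C}(z)$ if and only if $\deg k=1$. If $\mathbb{C}(A,B)=\mathbb{C}(z)$, then the pair $(A,B)$ is injective off a finite set: write $z=P(A,B)/Q(A,B)$ with polynomials $P,Q$ and remove the poles of $A$, $B$ and the zeros of $Q(A,B)$.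
\item[(F3)] \emph{Finite groups.} Let $\Delta$ be a group of M\"obius and anti-M\"obius maps. If $\Delta$ preserves a finite set $K$ with $|K|\ge3$, then $\Delta$ is finite: a M\"obius map that fixes $K$ pointwise is the identity, so the kernel of $\Delta\to\operatorname{Sym}(K)$ has at most two elements. If $\Delta$ is finite, there is a conformal identification of $\widehat{\mathbb{C}}$ with the unit sphere of $\mathbb{R}^3$ under which $\Delta\subset O(3)$. Indeed, $\Delta$ acts by isometries on hyperbolic $3$-space, it fixes the center of the smallest ball that contains an orbit, and in the ball model with this point as origin its elements are orthogonal maps. An element of $O(3)$ other than the identity that fixes an arc of the sphere pointwise fixes a plane, so it is the reflection in that plane, and its fixed set on the sphere is a great circle. Any two great circles have a common point, because two planes through the origin share a line.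
\item[(F4)] A Jordan curve contained in a Jordan curve equals it, because a proper subset of a Jordan curve embeds in a line. In particular an injective continuous map of a Jordan curve into itself is a homeomorphism onto it.
\end{enumerate}

\subsection{The two halves of the proof}
For a rational function $f$ of degree $d\ge2$ consider the following conditions on a pair of nonconstant rational functions $g,h$.
\begin{enumerate}
\item[(P1)] $g$ is real, $\deg g=d$, and $g:\widehat{\mathbb{R}}\to\widehat{\mathbb{R}}$ is a homeomorphism.
\item[(P2)] $h$ is injective on $\widehat{\mathbb{R}}$, and $e_h(z)=1$ for $z\in\widehat{\mathbb{R}}$.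
\item[(P3)] $f\circ h=h\circ g$.
\item[(P4)] $\mathbb{C}(h,h^*)=\mathbb{C}(z)$.
\end{enumerate}

\begin{proposition}\label{prop:A}
Let $f$ and $\gamma$ be as in Theorem~\ref{thm:main}, with $\gamma\cap J(f)\ne\emptyset$. Then there are rational functions $g,h$ with {\rm(P1)--(P4)} and $\gamma=h(\widehat{\mathbb{R}})$.
\end{proposition}

\begin{proposition}\label{prop:B}
If $f,g,h$ satisfy {\rm(P1)--(P4)}, then $\deg h=1$.
\end{proposition}

Theorem~\ref{thm:main} follows, since a M\"obius map takes $\widehat{\mathbb{R}}$ to a circle. The hypothesis $\gamma\cap J(f)\neq\emptyset$ is used only in Proposition~\ref{prop:A}. Condition (P1) records that $f|_\gamma$ is a homeomorphism, (P2) that $\gamma$ is a Jordan analytic curve, and (P4) that the parametrization $h$ has no superfluous factor.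

\subsection{Why $\deg h=2$ is impossible}\label{sub:two}
Suppose that (P1)--(P3) hold and $\deg h=2$. By (F1), $h=\mu(u^2)$ in a suitable coordinate $u$. Let $\sigma$ be the M\"obius involution $u\mapsto-u$. The fibers of $h$ are the orbits of $\sigma$, and the fixed points of $\sigma$ are the critical points of $h$. Condition (P2) says that $\widehat{\mathbb{R}}$ and $\sigma\widehat{\mathbb{R}}$ are disjoint: if $w=\sigma v$ with $w,v\in\widehat{\mathbb{R}}$, then $h(w)=h(v)$, so $w=v$ is a real critical point of $h$. We show that the dynamics forces these two circles to meet.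

We have $h\circ g\circ\sigma=f\circ h\circ\sigma=f\circ h=h\circ g$. So $g(\sigma z)\in\{g(z),\sigma g(z)\}$ for every $z$. One of the two alternatives holds for infinitely many $z$ and therefore identically. In either case $\sigma$ preserves the set $K$ of critical points of $g$. So does $\tau$, since $g$ is real, and hence so does the group $\Delta=\langle\sigma,\tau\rangle$.

Let $|K|\ge 3$. By (F3), $\Delta$ is finite and acts by isometries of a round sphere, $\widehat{\mathbb{R}}$ is a great circle, and so is its image $\sigma\widehat{\mathbb{R}}$. They meet, a contradiction.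

Let $|K|=2$. If $K\subset\widehat{\mathbb{R}}$, then $\sigma K=K$ lies in both circles, a contradiction. Otherwise $K=\{y,\bar y\}$ with $y\notin\widehat{\mathbb{R}}$. In a coordinate $u$ that takes $y,\bar y,\widehat{\mathbb{R}}$ to $0,\infty,\mathbb{T}$ we have $g=\mu(u^d)$ by (F1), and this is $d$-to-one on $\mathbb{T}$, contrary to (P1). So $\deg h\neq 2$.

\begin{example}[the circles do meet]\label{ex:hyperbola}
Let $\varepsilon=e^{i\pi/4}$ and
\[
f(x)=x^3-3x,\qquad g(z)=-z^{-3},\qquad h(z)=\varepsilon z+\bar\varepsilon z^{-1}.
\]
Then $f(h(z))=\varepsilon^3z^3+\varepsilon^{-3}z^{-3}=-\bar\varepsilon z^3-\varepsilon z^{-3}=h(g(z))$, because $\varepsilon^4=-1$. So (P1) and (P3) hold, and (P4) holds because $\varepsilon h-\bar\varepsilon h^*=2iz$. For real $t\neq0$ we have $\sqrt2\,h(t)=(t+t^{-1})+i(t-t^{-1})$, so $h(\widehat{\mathbb{R}})$ is the hyperbola $u^2-v^2=2$ in the plane $x=u+iv$, together with $\infty$. The map $f$ is a homeomorphism of this set, and the set contains the repelling cycle $\pm\sqrt2$, where $f'=3$. Here $\sigma(z)=-i/z$, and $\sigma\widehat{\mathbb{R}}$ is the imaginary axis, which meets $\widehat{\mathbb{R}}$ at $0$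 and $\infty$. Accordingly $h(0)=h(\infty)=\infty$: on the sphere the hyperbola is a figure eight, not a Jordan curve, and (P2) fails at exactly these points.
\end{example}

\begin{example}[the role of (P4)]\label{ex:P4}
Let $f=g=h=z+z/(z^2+1)$, of degree $3$. The derivative $(z^4+z^2+2)/(z^2+1)^2$ is positive on $\mathbb{R}$ and $e_f(\infty)=1$, so (P1)--(P3) hold with $\deg h=3$. Only (P4) fails, since $h^*=h$.
\end{example}

The argument of \ref{sub:two} used that the fibers of $h$ are orbits of a group of M\"obius maps. For $\deg h\ge3$ this need not be so. The remedy is to find a rational function $\theta$ such that $h\circ\theta$ is the quotient map of a finite M\"obius group and such that $g$ and $\tau$ lift through $\theta$. The ramification that $\theta$ must have is found in Section~\ref{sec:weights}, using an algebraic independence property of $g$ and $h$ proved in Section~\ref{sec:decomp}.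

\section{The complexification of the curve}\label{sec:complex}

In this section and the next, $f$ and $\gamma$ are as in Proposition~\ref{prop:A}, and $\gamma=\phi(\mathbb{T})$ with $\phi$ injective and holomorphic on an annulus $V\supset\mathbb{T}$ that is symmetric under $\zeta\mapsto1/\bar\zeta$.

The map $\phi$ conjugates $f$ to a holomorphic map near $\mathbb{T}$, but this map need not send any neighborhood of $\mathbb{T}$ into itself, so it cannot be iterated. We want a Riemann surface that contains a copy of $V$ and on which both $f$ and the reflection in $\gamma$ act globally. To get it, place $\gamma$ in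
\[
M=\widehat{\mathbb{C}}\times\widehat{\mathbb{C}}
\]
as the set of points $(x,\bar x)$, $x\in\gamma$, take the complex curve through these points, and continue it as far as possible. Put
\[
F=f\times f^*:M\to M,\qquad j(x,y)=(\bar y,\bar x).
\]
The map $F$ is holomorphic, open, has finite fibers, and sends $(x,\bar x)$ to $(f(x),\overline{f(x)})$. The map $j$ is an antiholomorphic involution that fixes the points $(x,\bar x)$. They commute: both $j\circ F$ and $F\circ j$ send $(x,y)$ to $(f(\bar y),f^*(\bar x))$. The continued curve may cross itself or accumulate on itself in $M$, so we work with germs of curves instead of points.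

\subsection{The space of germs of curves}
A \emph{curve germ} at $p\in M$ is the germ at $p$ of the zero set of a holomorphic function $\Psi\not\equiv0$ with $\Psi(p)=0$; it is \emph{irreducible} if it is not the union of two smaller curve germs. Every curve germ is a finite union of irreducible ones, its components, and an irreducible curve germ contained in it is one of them. Let $\mathcal{X}$ be the set of classes $[u]$ of germs at $0$ of injective holomorphic maps $u:(\mathbb{C},0)\to M$, modulo biholomorphic reparametrizations that fix $0$. The local normalization of plane curves (Puiseux's theorem) gives two facts.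
\begin{enumerate}
\item[(N1)] The map that assigns to $[u]$ the germ at $u(0)$ of the image of $u$ is a bijection of $\mathcal{X}$ onto the set of irreducible curve germs in $M$. Two different irreducible germs at the same point $p$ have representatives that meet only at $p$.
\item[(N2)] Every nonconstant holomorphic germ $w:(\mathbb{C},0)\to M$ has the form $w=v\circ\eta$ with $v$ injective, $\eta$ holomorphic and nonconstant, $\eta(0)=0$. The class $[v]$ is unique, because its image germ is that of $w$.
\end{enumerate}

If $u$ is injective and holomorphic on a disc $D$ and $\zeta\in D$, let $u_\zeta$ be the germ at $0$ of $\xi\mapsto u(\zeta+\xi)$. We take the sets $\{[u_\zeta]:\zeta\in D\}$ as basic open sets, with charts $[u_\zeta]\mapsto\zeta$. If $[u_{\zeta_0}]=[v_{\xi_0}]$, then $u=v\circ a$ near $\zeta_0$ with $a$ biholomorphic, hence $[u_\zeta]=[v_{a(\zeta)}]$ for $\zeta$ near $\zeta_0$. So these sets form a basis of a topology, and the transition maps $a$ are holomorphic. The evaluation map $\operatorname{ev}:\mathcal{X}\to M$, $[u]\mapsto u(0)$, is holomorphic; in the chart above it is $u$. In particular, a point of $\mathcal{X}$ corresponds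 under (N1) to the image germ of $\operatorname{ev}$ at that point.

The space $\mathcal{X}$ is Hausdorff. Points with different values of $\operatorname{ev}$ are separated by preimages of disjoint open sets. Distinct points $[u],[v]$ with the same value $p$ have, by (N1), representatives on discs $D,D'$ centered at $0$ with $u(D)\cap v(D')=\{p\}$. A common element $[u_\zeta]=[v_\xi]$ of the two basic sets has value $p$, so $\zeta=\xi=0$ by injectivity and $[u]=[v]$, which is false. Thus the basic sets are disjoint. The connected components of $\mathcal{X}$ are therefore Riemann surfaces (second countable by Rad\'o's theorem).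

\subsection{The induced maps}
For $[u]\in\mathcal{X}$ the germ $F\circ u$ is nonconstant, since $F$ has finite fibers. Write $F\circ u=v\circ\eta$ as in (N2) and put $F_*[u]=[v]$. For $\zeta$ near $0$ the same factorization holds near $\zeta$, with $v$ injective near $\eta(\zeta)$ and $\eta$ not locally constant, so $F_*[u_\zeta]=[v_{\eta(\zeta)}]$. Thus in charts $F_*$ is $\eta$: the map $F_*:\mathcal{X}\to\mathcal{X}$ is holomorphic and nowhere locally constant, and $\operatorname{ev}\circ F_*=F\circ\operatorname{ev}$. Next, put $j_*[u]=[\xi\mapsto j(u(\bar\xi))]$. In the charts given by $u$ and by $\xi\mapsto j(u(\bar\xi))$ this map is $\zeta\mapsto\bar\zeta$, so $j_*$ is an antiholomorphic involution of $\mathcal{X}$, and $\operatorname{ev}\circ j_*=j\circ\operatorname{ev}$. In terms of image germs, $F_*$ and $j_*$ apply $F$ and $j$ to the germ, so they commute.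

\begin{lemma}\label{lem:finite}
The map $F_*$ has finite fibers.
\end{lemma}

\begin{proof}
Let $c\in\mathcal{X}$ correspond to a germ $\{\Psi=0\}$ at $p'\in M$. An element of $F_*^{-1}(c)$ is based at one of the finitely many points $p\in F^{-1}(p')$, and $\Psi\circ F$ vanishes on its image germ. Since $F$ is open, $\Psi\circ F\not\equiv0$ near $p$. So the image germ is one of the finitely many components of the germ $\{\Psi\circ F=0\}$ at $p$.
\end{proof}

\subsection{The surface $X$}
The map
\[
\Phi(\zeta)=\bigl(\phi(\zeta),\overline{\phi(1/\bar\zeta)}\bigr),\qquad\zeta\in V,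
\]
is holomorphic and injective, and $\Phi(\zeta)=(x,\bar x)$ with $x=\phi(\zeta)$ for $\zeta\in\mathbb{T}$. So $\widehat\Phi(\zeta)=[\Phi_\zeta]$ is an injective holomorphic map $V\to\mathcal{X}$, locally the inverse of a chart. Let $X$ be the component of $\mathcal{X}$ that contains $\widehat\Phi(V)$, and let $C=\widehat\Phi(\mathbb{T})$, a Jordan analytic curve in $X$.

\emph{The reflection $s$.} We have $j(\Phi(\zeta))=\bigl(\phi(1/\bar\zeta),\overline{\phi(\zeta)}\bigr)=\Phi(1/\bar\zeta)$, hence $j_*\widehat\Phi(\zeta)=\widehat\Phi(1/\bar\zeta)$. So $j_*$ fixes $C$ pointwise and $j_*X=X$. Put $s=j_*|_X$.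

\emph{The self-map $g$.} Near $\mathbb{T}$ the map $b=\phi^{-1}\circ f\circ\phi$ is holomorphic and $b(\mathbb{T})=\mathbb{T}$, so $b(1/\bar\zeta)=1/\overline{b(\zeta)}$ by the reflection principle. Therefore
\[
f^*\bigl(\overline{\phi(1/\bar\zeta)}\bigr)=\overline{f(\phi(1/\bar\zeta))}=\overline{\phi(b(1/\bar\zeta))}=\overline{\phi\bigl(1/\overline{b(\zeta)}\bigr)},
\]
that is, $F\circ\Phi=\Phi\circ b$ and $F_*\circ\widehat\Phi=\widehat\Phi\circ b$ near $\mathbb{T}$. So $F_*C=C$ and $F_*X\subset X$. Put $g=F_*|_X$. Then $g:X\to X$ is holomorphic and nonconstant, $g\circ s=s\circ g$, and $g|_C$ is a homeomorphism of $C$, being conjugate to $f|_\gamma$.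

\emph{The projection $h$.} Let $h:X\to\widehat{\mathbb{C}}$ be the first coordinate of $\operatorname{ev}$. Then $f\circ h=h\circ g$. Since $h\circ\widehat\Phi=\phi$, the map $h$ is injective on the neighborhood $\widehat\Phi(V)$ of $C$, and $h(C)=\gamma$. From $\operatorname{ev}\circ s=j\circ\operatorname{ev}$ we get $\operatorname{ev}=(h,\overline{h\circ s})$.

\begin{example}\label{ex:ellipse}
The objects $X,s,h$ depend on $\gamma$ only. For the ellipse $\gamma=\phi(\mathbb{T})$, $\phi(\zeta)=a\zeta+(a\zeta)^{-1}$, $a>1$, we have $\Phi(\zeta)=(x,y)$ with $x=a\zeta+(a\zeta)^{-1}$ and $y=a^{-1}\zeta+a\zeta^{-1}$. This map is defined on the whole sphere. It is injective on $\mathbb{C}\setminus\{0\}$ because $ax-a^{-1}y=(a^2-a^{-2})\zeta$, it is injective near $0$ and near $\infty$, and it sends both of these points to $(\infty,\infty)$, where the image has two branches $y\sim a^2x$ and $y\sim a^{-2}x$. So $X=\widehat{\mathbb{C}}$, $s(\zeta)=1/\bar\zeta$, $h=\phi$ has degree $2$, and $\operatorname{ev}$ is not injective. The involution of \ref{sub:two} is $\sigma(\zeta)=1/(a^2\zeta)$. The circles $\mathbb{T}$ and $\sigma\mathbb{T}$ are disjoint,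 and the group $\langle\sigma,s\rangle$ contains $(s\sigma)^2:\zeta\mapsto a^4\zeta$ and is infinite. It is the finiteness of this group that the dynamics supplies in \ref{sub:two}.
\end{example}

\section{The surface $X$ is the sphere}\label{sec:sphere}

By the uniformization theorem, a Riemann surface is either \emph{hyperbolic}, that is, covered by the disc, or it is $\mathbb{C}$, $\mathbb{C}^*=\mathbb{C}\setminus\{0\}$, a torus, or $\widehat{\mathbb{C}}$. A hyperbolic surface carries the Poincar\'e metric, and by the Schwarz--Pick lemma no holomorphic self-map increases it. The next lemma is the only place where the Julia set enters.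

\begin{lemma}\label{lem:metric}
There is no conformal Riemannian metric on $X$ in which $g$ does not increase distances.
\end{lemma}

\begin{proof}
Suppose there is one. Take a compact neighborhood $N_0$ of $C$ in $\widehat\Phi(V)$ and a number $\delta>0$ smaller than the distance from $C$ to the complement of the interior of $N_0$. The closed $\delta$-neighborhood $N$ of $C$ lies in $N_0$ and is compact. Since $g^n(C)=C$ and $g^n$ does not increase distances, $g^n(N)\subset N$. For $y,y'\in N$ we have $f^n(h(y))=h(g^n(y))$, so the spherical distance between $f^n(h(y))$ and $f^n(h(y'))$ is at most $m(\operatorname{dist}(y,y'))$, where $m$ is the modulus of continuity of $h|_N$. Since $h:N\to h(N)$ is a homeomorphism of compact sets, $\{f^n\}$ is equicontinuous on $h(N)$, which is a neighborhood of $\gamma$. Then $\gamma$ lies in the Fatou set, contrary to the hypothesis.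
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:A}]
By Lemma~\ref{lem:metric}, $X$ is not hyperbolic. We exclude three further cases.

\emph{$X=\mathbb{C}$.} An antiholomorphic automorphism has the form $s(z)=a\bar z+a'$. Its fixed set is a real affine subspace different from the plane, so it contains no Jordan curve. But $s$ fixes $C$.

\emph{$X=\mathbb{C}^*$.} Here $s(z)=a\bar z$ or $s(z)=a/\bar z$. In the first case the fixed set lies in a line and cannot contain $C$. In the second the fixed set is $\{|z|^2=a\}$; it is nonempty, so $a>0$, and after scaling $C=\mathbb{T}$ by (F4). By the great Picard theorem, near an essential singularity a meromorphic function takes all values but at most two infinitely often. Since $g$ has finite fibers by Lemma~\ref{lem:finite}, neither $0$ nor $\infty$ is an essential singularity. So $g$ is rational without zeros or poles in $\mathbb{C}^*$, that is, $g(z)=cz^k$ with $k\neq0$. As $g$ is a homeomorphism of $\mathbb{T}$, we get $|c|=1$ and $k=\pm1$. Then $g$ is an isometry of the metric $|dz|/|z|$, contrary to Lemma~\ref{lem:metric}.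

\emph{$X$ is a torus.} Comparing degrees in $f\circ h=h\circ g$ gives $\deg g=d$. A holomorphic self-map of a torus lifts to $z\mapsto az+a'$ and multiplies flat area elements by $|a|^2$, so $|a|^2=d>1$. Since $g$ maps $C$ homeomorphically onto $C$, the flat length of $C$, a positive finite number, equals $|a|$ times itself. This is impossible.

Hence $X=\widehat{\mathbb{C}}$, and $s$ is an anti-M\"obius map that fixes $C$ pointwise. Choose the coordinate so that three points of $C$ are $0,1,\infty$. Then $s\circ\tau$ is a M\"obius map that fixes these points, so $s=\tau$, and $C=\widehat{\mathbb{R}}$ by (F4). The maps $g,h$ are rational, $g$ is real because it commutes with $s$, $\deg g=d$ by (P3), and $\operatorname{ev}=(h,h^*)$. Properties (P1)--(P3) and $\gamma=h(\widehat{\mathbb{R}})$ were established in Section~\ref{sec:complex}; for (P2) recall that $h$ is injective on a neighborhood of $C$.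

For (P4), write $\mathbb{C}(h,h^*)=\mathbb{C}(k)$ by (F2), so that $\operatorname{ev}=(A,A_1)\circ k$ with $A,A_1$ rational. If $k(x)=k(x')$, then, $k$ being open, the image germs of $\operatorname{ev}$ at $x$ and at $x'$ both equal the image germ of $(A,A_1)$ at $k(x)$. A point of $X$ is determined by this germ, so $x=x'$. Thus $k$ is injective and $\deg k=1$.
\end{proof}

\section{Decompositions of real functions injective on the real line}\label{sec:decomp}

We turn to Proposition~\ref{prop:B}. To move ramification data between $g$ and $f$ along $h$ we need to know that $h$ maps the fibers of $g$ onto the fibers of $f$. This fails when $g$ and $h$ have a common right factor, as in Example~\ref{ex:P4}, where $h$ collapses every fiber of $g$ to a point. Condition (P4) excludes common right factors of $h$ and $h^*$. The link between the two is the following lemma: a right factor of $g$ is real up to a M\"obius map.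

\begin{lemma}\label{lem:decomp}
Let $q$ be a nonconstant real rational function that is injective on $\widehat{\mathbb{R}}$, and let $q=w\circ v$ with $w,v$ rational. Then $v^*=\mu\circ v$ for some M\"obius map $\mu$.
\end{lemma}

Injectivity is needed: with $h$ from Example~\ref{ex:hyperbola}, the real function $-(z^4+z^{-4})$ equals $h^4-4h^2+2$, while $\mathbb{C}(h,h^*)=\mathbb{C}(z)\neq\mathbb{C}(h)$. What injectivity gives is that complex conjugation has exactly one fixed point on a fiber of $q$ over a real point. The proof is a parity argument in a dihedral group.

\begin{proof}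
By (F2) write $\mathbb{C}(v,v^*)=\mathbb{C}(k)$, $v=A\circ k$, $v^*=A_1\circ k$. Then $\mathbb{C}(A,A_1)$ is the whole field of rational functions, so $(A,A_1)$ is injective off a finite set $B'$. It suffices to show that $\deg k=\deg v$; then $A$ and $A_1$ have degree one and $\mu=A_1\circ A^{-1}$.

Let $B$ be the set of critical values of $q$. Choose $t_0\in\mathbb{R}\setminus B$ such that $\Omega=q^{-1}(t_0)$ does not meet the finite set $k^{-1}(B')$. Since $q$ is real, $\tau$ induces an involution $\delta$ of $\Omega$. By (F4), $q$ is a homeomorphism of $\widehat{\mathbb{R}}$, so $\delta$ has exactly one fixed point $z_0$, and $|\Omega|=\deg q$ is odd.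

\emph{Rows, columns, cells.} We have $q=w\circ v=w^*\circ v^*$. So $\Omega$ is a union of fibers of $v$, which we call \emph{rows}, and also a union of fibers of $v^*$, which we call \emph{columns}. A \emph{cell} is a nonempty intersection of a row with a column. By the choice of $t_0$ the cells are the fibers of $k$ in $\Omega$. A critical point of $v$ or $k$ is a critical point of $q$, so none lies in $\Omega$; hence a row has $\deg v$ points and a cell has $\deg k$ points. We must show that every row is a single cell. The number $\deg k$ divides $|\Omega|$ and is therefore odd.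

\emph{Symmetries.} Since $v(z)=v(z')$ is equivalent to $v^*(\bar z)=v^*(\bar z')$, the involution $\delta$ maps rows to columns and columns to rows, and so it permutes the cells. A cell fixed by $\delta$ is an invariant set of odd cardinality, so it contains $z_0$; conversely, the cell $c_0$ that contains $z_0$ is fixed. Thus $c_0$ is the only cell fixed by $\delta$.

Let $G$ be the monodromy group of $q$: the group of permutations of $\Omega$ obtained by lifting loops in $\widehat{\mathbb{C}}\setminus B$ based at $t_0$. It is transitive, because $\widehat{\mathbb{C}}\setminus q^{-1}(B)$ is connected. It maps rows to rows. Indeed, the critical values of $w$ lie in $B$; if $v(z)=v(z')$, then $v$ maps the $q$-lifts of a loop that start at $z$ and $z'$ to two $w$-lifts of the loop with the same starting point, and these coincide. The same argument with $v^*,w^*$ shows that $G$ maps columns to columns. So $G$ permutes the cells transitively. Conjugating $\delta$ by an element of $G$ that takes $c_0$ to a given cell $c$, we get an involution $\delta_c$ of $\Omega$ that interchanges rows and columns and fixes the cell $c$ and no other cell.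

\emph{Two cells in the same row are equal.} Let $c=S\cap T$ and $c'=S\cap T'$ with $S$ a row and $T,T'$ columns. Put $a=\delta_c$, $b=\delta_{c'}$, $\rho=ab$. Then $aS$ is the column that contains $ac=c$, so $aS=T$, and in the same way $bS=T'$. The permutation $\rho$ maps rows to rows, $a\rho^n=\rho^{-n}a$ for all $n$, and $b=a\rho$. Let $m\ge1$ be minimal with $\rho^mc=c$.

If $m=2n$, then $a\rho^nc=\rho^{-n}ac=\rho^{-n}c=\rho^nc$. So $a$ fixes the cell $\rho^nc$, whence $\rho^nc=c$, contrary to the minimality of $m$. Therefore $m=2n+1$. Now $\rho^{-n}b\rho^n=\rho^{-n}a\rho^{n+1}=a\rho^{m}$ fixes $c$, so $b$ fixes $\rho^nc$, whence $\rho^nc=c'$. Both $c$ and $c'$ lie in the row $S$, so $\rho^mS=S$ and $\rho^nS=S$. Then $\rho S=\rho^{m-2n}S=S$, that is, $bS=aS$. Thus $T'=T$ and $c'=c$.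
\end{proof}

From here to the end of Section~\ref{sec:spherical}, $f,g,h$ satisfy (P1)--(P4), and $r=\deg h$.

\begin{corollary}\label{cor:fiber}
We have $\mathbb{C}(h,g)=\mathbb{C}(z)$. Moreover, if $h(y)=f(x)$, then there is a point $z$ with $g(z)=y$ and $h(z)=x$.
\end{corollary}

\begin{proof}
Write $\mathbb{C}(h,g)=\mathbb{C}(v)$, $h=h_1\circ v$, $g=w\circ v$. Lemma~\ref{lem:decomp} applies to $q=g$ by (P1) and gives $v^*=\mu\circ v$. Then $h^*=h_1^*\circ\mu\circ v$, so $\mathbb{C}(h,h^*)\subset\mathbb{C}(v)$, and $\deg v=1$ by (P4).

By (F2), $(h,g)$ is injective off a finite set. So for all but finitely many $y$ the set $g^{-1}(y)$ consists of $d$ points with distinct values of $h$. By (P3) these values lie in $f^{-1}(h(y))$, which has at most $d$ points, so $h$ maps $g^{-1}(y)$ onto $f^{-1}(h(y))$. For arbitrary $y,x$ with $h(y)=f(x)$ take such points $y_n\to y$. Since $f$ is open, there are $x_n\to x$ with $f(x_n)=h(y_n)$ for large $n$. Take $z_n$ with $g(z_n)=y_n$ and $h(z_n)=x_n$, and let $z$ be a limit point of $(z_n)$.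
\end{proof}

\section{Weights}\label{sec:weights}

From now on we assume that $r\ge2$ and look for a contradiction. If $\Theta=h\circ\theta$ is the quotient map of a finite M\"obius group, then the local degree of $\Theta$ at $w$ depends only on $\Theta(w)$, say it is $\beta(\Theta(w))$, and the local degree of $\theta$ at $w$ is $\alpha(\theta(w))$ with $\alpha(y)=\beta(h(y))/e_h(y)$. We construct the functions $\alpha$ and $\beta$ first. They must be compatible with $g$ and $\tau$, so that these maps can be lifted through $\theta$.

A \emph{weight} (an orbifold structure on the sphere) is a function $\nu:\widehat{\mathbb{C}}\to\{1,2,\dots\}$ equal to $1$ off a finite set. Its support is $\operatorname{supp}\nu=\{\nu>1\}$ and its \emph{Euler characteristic} is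
\[
\chi(\nu)=2-\sum_x\Bigl(1-\frac1{\nu(x)}\Bigr).
\]
A nonconstant rational function $q$ is \emph{admissible} from $\nu_1$ to $\nu_2$ if $\nu_2(q(z))$ divides $\nu_1(z)e_q(z)$ for all $z$, and a \emph{covering} if $\nu_2(q(z))=\nu_1(z)e_q(z)$ for all $z$. The meaning is local: in the coordinates $t=t_1^{\nu_1}$ at $z$ and $t=t_2^{\nu_2}$ at $q(z)$, the map $t\mapsto t^{e}$ becomes $t_2=t_1^{\nu_1e/\nu_2}$, which is holomorphic in the admissible case and invertible in the covering case. A weight $\nu$ is \emph{$q$-admissible} if $q$ is admissible from $\nu$ to $\nu$.

\begin{lemma}\label{lem:chi}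
If $q$ is admissible from $\nu_1$ to $\nu_2$, then $\chi(\nu_1)\le\deg q\cdot\chi(\nu_2)$, with equality if and only if $q$ is a covering. In particular, if $\deg q\ge2$ and $\nu$ is $q$-admissible, then $\chi(\nu)\ge0$, and if $\chi(\nu)=0$, then $q$ is a covering from $\nu$ to $\nu$.
\end{lemma}

\begin{proof}
Let $D=\deg q$, and let $S$ be a finite set that contains $\operatorname{supp}\nu_2$, $q(\operatorname{supp}\nu_1)$ and the critical values of $q$. By (F1), $|q^{-1}(S)|=|S|D-2D+2$. Using this in the first formula and $D=\sum_{z\in q^{-1}(x)}e_q(z)$ in the second, we get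
\[
\chi(\nu_1)=2D-|S|D+\sum_{z\in q^{-1}(S)}\frac1{\nu_1(z)},\qquad
D\chi(\nu_2)=2D-|S|D+\sum_{z\in q^{-1}(S)}\frac{e_q(z)}{\nu_2(q(z))}.
\]
Admissibility gives $1/\nu_1(z)\le e_q(z)/\nu_2(q(z))$, with equality exactly when the covering condition holds at $z$. Off $q^{-1}(S)$ that condition reads $1=1$. For $\nu_1=\nu_2=\nu$ the inequality is $(D-1)\chi(\nu)\geq0$.
\end{proof}

So the dynamics leaves little room for admissible weights. We move weights along $h$ in both directions. For a weight $\alpha$ put
\[
h_*\alpha(x)=\operatorname{lcm}\{\alpha(y)e_h(y):y\in h^{-1}(x)\}.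
\]
For a weight $\beta$ such that $e_h(y)$ divides $\beta(h(y))$ for all $y$ put $h^*\beta(y)=\beta(h(y))/e_h(y)$. Both are weights. (The symbol $h^*\beta$ has nothing to do with the conjugate function $h^*$, which does not occur again.) For weights, $\alpha\mid\alpha'$ means divisibility at every point.

\begin{lemma}\label{lem:transport}
\begin{enumerate}
\item[(a)] If $\alpha$ is $g$-admissible, then $h_*\alpha$ is $f$-admissible.
\item[(b)] If $\beta$ is $f$-admissible and $h^*\beta$ is defined, then $h^*\beta$ is $g$-admissible.
\item[(c)] If $\alpha,\alpha'$ are $g$-admissible, then so are $\operatorname{lcm}(\alpha,\alpha')$ and $\alpha\circ\tau$.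
\item[(d)] For every weight $\alpha$, the weight $h^*h_*\alpha$ is defined and $\alpha\mid h^*h_*\alpha$.
\end{enumerate}
\end{lemma}

\begin{proof}
By (P3), $e_g(z)\,e_h(g(z))=e_h(z)\,e_f(h(z))$ for all $z$.

(a) Fix $x$ and let $y\in h^{-1}(f(x))$. Take $z$ as in Corollary~\ref{cor:fiber}. Then
\[
\alpha(y)e_h(y)\ \bigm|\ \alpha(z)e_g(z)e_h(g(z))=\alpha(z)e_h(z)e_f(x)\ \bigm|\ h_*\alpha(x)\,e_f(x).
\]
Taking the least common multiple over $y$ gives $h_*\alpha(f(x))\mid h_*\alpha(x)e_f(x)$.

(b) With $\alpha=h^*\beta$,
\[
\alpha(g(z))e_h(g(z))=\beta(f(h(z)))\ \bigm|\ \beta(h(z))e_f(h(z))=\alpha(z)e_h(z)e_f(h(z))=\alpha(z)e_g(z)e_h(g(z)).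
\]
Divide by $e_h(g(z))$.

(c) Both $\alpha(g(z))$ and $\alpha'(g(z))$ divide $\operatorname{lcm}(\alpha,\alpha')(z)\,e_g(z)$, hence so does their least common multiple. Since $g$ is real, $\alpha(\tau g(z))=\alpha(g(\tau z))$ divides $\alpha(\tau z)e_g(\tau z)=\alpha(\tau z)e_g(z)$.

(d) By definition $\alpha(y)e_h(y)$ divides $h_*\alpha(h(y))$.
\end{proof}

We shall enlarge the trivial weight step by step until it is stable under all these operations. The process could fail to stop only if the weights grew without bound at one or two points. The next lemma, the counterpart of the case $|K|=2$ in \ref{sub:two}, excludes this.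

\begin{lemma}\label{lem:small}
There is no set $P$ with $1\le|P|\le2$, $\tau P=P$, $g^{-1}(P)=P$ and $h^{-1}(h(P))=P$.
\end{lemma}

\begin{proof}
Suppose first that $P$ contains a real point $y$. The fiber $h^{-1}(h(y))$ lies in $P$. If $P$ has a second point $y'$, it is also fixed by $\tau$, so it is real and $h(y')\neq h(y)$ by (P2). Hence $h^{-1}(h(y))=\{y\}$ and $e_h(y)=r\ge2$, contrary to (P2). Otherwise $P=\{y,\bar y\}$ with $y\notin\widehat{\mathbb{R}}$. A M\"obius map that takes $y,\bar y,\widehat{\mathbb{R}}$ to $0,\infty,\mathbb{T}$ conjugates $g$ to a function of degree $d$ whose zeros and poles lie in $\{0,\infty\}$, that is, to $cz^{\pm d}$. This function is not injective on $\mathbb{T}$, contrary to (P1).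
\end{proof}

\begin{proposition}\label{prop:weights}
There are weights $\alpha,\beta$ such that $\alpha\circ\tau=\alpha$, the weight $\alpha$ is $g$-admissible, $h$ is a covering from $\alpha$ to $\beta$, and $\chi(\alpha)=r\chi(\beta)\ge0$.
\end{proposition}

\begin{proof}
Put $\alpha_0\equiv1$, $\beta_k=h_*\alpha_k$ and $\alpha_{k+1}=\operatorname{lcm}(h^*\beta_k,(h^*\beta_k)\circ\tau)$. By Lemma~\ref{lem:transport} and induction, all $\alpha_k$ are $g$-admissible, $\alpha_k\circ\tau=\alpha_k$, and $\alpha_k\mid h^*\beta_k\mid\alpha_{k+1}$. By Lemma~\ref{lem:chi}, $\chi(\alpha_k)\ge0$. If $\alpha_k=\alpha_{k+1}$ for some $k$, then $\alpha=\alpha_k$ and $\beta=\beta_k$ satisfy $\alpha=h^*\beta$, which is the covering condition, and $\chi(\alpha)=r\chi(\beta)$ by Lemma~\ref{lem:chi}.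

Suppose that $\alpha_k\neq\alpha_{k+1}$ for all $k$. A point of the support lowers $\chi$ by at least $\frac12$, so each support has at most four points. The supports increase, so they stabilize, and the set $P$ of points $y$ at which the nondecreasing sequence $\alpha_k(y)$ is unbounded is nonempty. Three points with weights greater than $3$ would make $\chi$ negative, so $|P|\le2$. By symmetry of the $\alpha_k$, $\tau P=P$. If $g(z)\in P$, then $\alpha_k(g(z))\le\alpha_k(z)e_g(z)$ shows that $z\in P$. So $g^{-1}(P)\subset P$, and equality holds because $|g^{-1}(P)|\ge|P|$. Finally, let $h(y')=h(y)$ with $y\in P$. Then $\alpha_{k+1}(y')\geq\beta_k(h(y))/e_h(y')\ge\alpha_k(y)/r$, so $y'\in P$. Thus $h^{-1}(h(P))=P$, contrary to Lemma~\ref{lem:small}.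
\end{proof}

For $r=2$ the process stops at once: $\beta_0$ equals $2$ at the two critical values of $h$, and $h^*\beta_0\equiv1$. This is why no auxiliary map $\theta$ was needed in \ref{sub:two}. In general we treat the cases $\chi(\alpha)=0$ and $\chi(\alpha)>0$ separately.

\section{The Euclidean case}\label{sec:euclid}

Let $\chi(\alpha)=0$. As for the torus in Section~\ref{sec:sphere}, we find a flat metric, now with cone points, that $g$ multiplies by a constant, and we compare area with length.

By Lemma~\ref{lem:chi}, $\alpha(g(z))=\alpha(z)e_g(z)$ for all $z$. A change of the coordinate $z$ by a real M\"obius map preserves (P1)--(P4), so we may assume that $\alpha(\infty)=1$. Let $N$ be the least common multiple of the values of $\alpha$, and let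
\[
R(z)=\prod_{y\in\operatorname{supp}\alpha}(z-y)^{N/\alpha(y)-N}.
\]
Since $\sum_y(1-1/\alpha(y))=2$, the exponents add up to $-2N$. The $N$-differential $R(z)\,dz^N$ has order $N/\alpha(y)-N$ at every point $y$. At $\infty$ this means order $0$, which holds because for $u=1/z$ we have $R\sim u^{2N}$ and $dz^N=\pm u^{-2N}du^N$. The pullback of $u^m\,du^N$ under $u=t^e$ is a constant times $t^{em+N(e-1)}dt^N$. So the pullback $R(g(z))g'(z)^Ndz^N$ has at $z$ the order
\[
e_g(z)\,\frac{N}{\alpha(g(z))}-N=\frac{N}{\alpha(z)}-N .
\]
The quotient of the two differentials is a rational function without zeros or poles, that is, a constant $c\ne0$. For $\varrho=|R|^{1/N}$ this gives $\varrho(g(z))\,|g'(z)|=|c|^{1/N}\varrho(z)$.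

Near $y$ the function $\varrho$ is comparable to $|z-y|^{1/\alpha(y)-1}$ with exponent greater than $-1$, and near $\infty$ it is comparable to $|z|^{-2}$. So the area $\mathcal{A}=\int_{\mathbb{C}}\varrho^2\,dx\,dy$ and the length $\mathcal{L}=\int_{\mathbb{R}}\varrho\,dt$ are positive and finite. Since $g$ has degree $d$ on the sphere and is a homeomorphism of $\widehat{\mathbb{R}}$, the change of variables formula gives
\[
d\cdot\mathcal{A}=\int_{\mathbb{C}}\varrho(g)^2|g'|^2\,dx\,dy=|c|^{2/N}\mathcal{A},\qquad
\mathcal{L}=\int_{\mathbb{R}}\varrho(g)\,|g'|\,dt=|c|^{1/N}\mathcal{L}.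
\]
The first equation gives $|c|^{1/N}=\sqrt d>1$, the second $|c|^{1/N}=1$. So the case $\chi(\alpha)=0$ does not occur.

\section{The spherical case}\label{sec:spherical}

Let $\chi(\alpha)>0$, so that $\chi(\beta)>0$.

\subsection{The weight $\beta$ comes from a finite group}
Four points in the support give $\chi\le0$, and three points with values $a\le b\le c$ give $\chi>0$ exactly when $1/a+1/b+1/c>1$, which forces $a=2$ and either $b=2$, or $b=3$ and $c\le5$. So the values of $\beta$ greater than $1$ form one of the lists
\[
\emptyset,\quad(n),\quad(n,m),\quad(2,2,n),\quad(2,3,3),\quad(2,3,4),\quad(2,3,5).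
\]
The critical values of $h$ lie in $\operatorname{supp}\beta$, because $e_h(y)$ divides $\beta(h(y))$. By (F1) there are at least two of them, which excludes the first two lists. In the case $(n,m)$ each of the two points has a single preimage by (F1). At these preimages $e_h=r$ and $\alpha$ equals $n/r$ and $m/r$, while $\alpha=1$ elsewhere. If $n\ne m$, the preimage $y$ with the larger weight is the only point with this weight. Then $\alpha\circ\tau=\alpha$ forces $\tau y=y$, so $y$ is a real point with $e_h(y)=r\ge2$, contrary to (P2). Hence $n=m$.

For a finite M\"obius group $\Gamma$, a \emph{quotient map} is a rational function $\Theta$ whose fibers are the orbits of $\Gamma$. Its degree is $|\Gamma|$, and $e_\Theta(w)=|\operatorname{Stab}_\Gamma(w)|$, because the local degree is constant on an orbit and adds up to $|\Gamma|$. The remaining lists $(n,n)$, $(2,2,n)$, $(2,3,3)$, $(2,3,4)$, $(2,3,5)$ are the classical lists of orders of the nontrivial stabilizers, one for each exceptional orbit, of the cyclic, dihedral, tetrahedral, octahedral and icosahedral groups; for the first two the quotient maps are $w^n$ and $w^n+w^{-n}$. The at most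 three critical values of a quotient map can be moved to prescribed points by a M\"obius map. So there are a finite M\"obius group $\Gamma$ and a quotient map $\Theta$ for it with
\[
e_\Theta(w)=\beta(\Theta(w))\quad\text{for all }w.
\]

\subsection{Lifting $h$, $g$ and $\tau$}

\begin{lemma}\label{lem:lift}
Let $p,q$ be nonconstant rational functions such that $e_p(y)$ divides $e_q(w)$ whenever $p(y)=q(w)$. Then $q=p\circ\tilde q$ with $\tilde q$ rational.
\end{lemma}

\begin{proof}
Let $B$ be the set of critical values of $p$ and $Z=\widehat{\mathbb{C}}\setminus q^{-1}(B)$. Over $\widehat{\mathbb{C}}\setminus B$ the map $p$ is an unramified covering. The fundamental group of $Z$ is generated by loops that are freely homotopic to small circles around the punctures $w\in q^{-1}(B)$. The map $q$ sends such a loop to a loop freely homotopic in $\widehat{\mathbb{C}}\setminus B$ to $c^{\,e_q(w)}$, where $c$ is a small circle around $x=q(w)$. Lifting $c$ permutes a fiber of $p$ in cycles of lengths $e_p(y)$, $y\in p^{-1}(x)$. These lengths divide $e_q(w)$, so all lifts of $c^{\,e_q(w)}$, and of the loops freely homotopic to it, are closed. By the lifting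 criterion there is a continuous map $\tilde q$ on $Z$ with $p\circ\tilde q=q$, and it is holomorphic because $p$ is locally biholomorphic over $\widehat{\mathbb{C}}\setminus B$. A small punctured disc around $w$ is connected, so $\tilde q$ maps it into one component of the preimage under $p$ of a small disc around $x$. Hence the singularity at $w$ is removable.
\end{proof}

\emph{The map $\theta$.} If $h(y)=\Theta(w)$, then $e_h(y)$ divides $\beta(h(y))=e_\Theta(w)$. So $\Theta=h\circ\theta$ with $\theta$ rational, and
\[
e_\theta(w)=\frac{\beta(\Theta(w))}{e_h(\theta(w))}=\alpha(\theta(w)).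
\]
Let $\Gamma_0=\{\sigma\in\Gamma:\theta\circ\sigma=\theta\}$. We claim that $\theta$ is a quotient map for $\Gamma_0$. Let $\theta(w)=\theta(w')$, first with $\Theta(w)\notin\operatorname{supp}\beta$. Then $\Theta(w)=\Theta(w')$, so $w'=\sigma w$ with $\sigma\in\Gamma$. The maps $\theta\circ\sigma$ and $\theta$ agree at $w$, both give $\Theta$ when composed with $h$, and $h$ is injective near $\theta(w)$. So they agree near $w$, hence everywhere, and $\sigma\in\Gamma_0$. In general, since $\theta$ is open, there are $w_n\to w$ and $w_n'\to w'$ of the kind just treated with $\theta(w_n)=\theta(w'_n)$; one $\sigma\in\Gamma_0$ satisfies $w_n'=\sigma w_n$ for infinitely many $n$, and $w'=\sigma w$. Comparing degrees, $\Gamma_0$ has index $r$ in $\Gamma$.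

\emph{The map $W$.} If $\theta(w')=g(\theta(w))$, then $e_\theta(w')=\alpha(g(\theta(w)))$ divides $\alpha(\theta(w))e_g(\theta(w))=e_{g\circ\theta}(w)$, because $\alpha$ is $g$-admissible. So $g\circ\theta=\theta\circ W$ with $W$ rational, and $\deg W=d$.

\emph{The map $\tilde\tau$.} Let $\theta^*=\tau\circ\theta\circ\tau$. If $\theta(w')=\theta^*(w)$, then $e_\theta(w')=\alpha(\tau\theta(\bar w))=\alpha(\theta(\bar w))=e_\theta(\bar w)=e_{\theta^*}(w)$, because $\alpha\circ\tau=\alpha$. So $\theta^*=\theta\circ\mu$ with $\mu$ rational of degree one. The anti-M\"obius map $\tilde\tau=\mu\circ\tau$ satisfies $\theta\circ\tilde\tau=\tau\circ\theta$.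

We now have the commutative diagram
\[
\begin{array}{rcccl}
&\widehat{\mathbb{C}}&\xrightarrow{\ W\ }&\widehat{\mathbb{C}}&\\
\theta&\downarrow&&\downarrow&\theta\\
&\widehat{\mathbb{C}}&\xrightarrow{\ g\ }&\widehat{\mathbb{C}}&\\
h&\downarrow&&\downarrow&h\\
&\widehat{\mathbb{C}}&\xrightarrow{\ f\ }&\widehat{\mathbb{C}}&
\end{array}
\]
in which the columns are the quotient map $\Theta$. On the top level, $W$, $\Gamma$ and $\tilde\tau$ play the roles of $g$, $\{1,\sigma\}$ and $\tau$ in \ref{sub:two}. Below, juxtaposition denotes composition.

\subsection{The group $\Delta=\langle\Gamma,\tilde\tau\rangle$ is finite}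
We first show that for every $u\in\Delta$ there is $u'\in\Delta$ with $Wu=u'W$. The set of such $u$ is closed under products, and under inverses, since $Wu=u'W$ gives $Wu^{-1}=u'^{-1}W$. So it suffices to treat the generators. For $\sigma\in\Gamma$ we have $\Theta W\sigma=f\Theta\sigma=f\Theta=\Theta W$. Thus $W\sigma(w)\in\Gamma W(w)$ for every $w$; one $\sigma'\in\Gamma$ serves infinitely many $w$, and $W\sigma=\sigma'W$ identically. Next,
\[
\theta W\tilde\tau=g\theta\tilde\tau=g\tau\theta=\tau g\theta=\tau\theta W=\theta\tilde\tau W .
\]
Thus $W\tilde\tau(w)\in\Gamma_0\tilde\tau W(w)$ for every $w$; one $\kappa\in\Gamma_0$ serves infinitely many $w$, and $W\tilde\tau=\kappa\tilde\tau W$ identically, both sides being conjugates of rational functions.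

Applying this twice, we get $W^2u=u''W^2$ with $u''\in\Delta$, so $\Delta$ preserves the set $K$ of critical points of $W^2$. If $|K|\ge3$, then $\Delta$ is finite by (F3). We use $W^2$ rather than $W$ because in the remaining case $|K|=2$ it makes $K$ invariant, as Lemma~\ref{lem:small} requires. Indeed, let $|K|=2$. The critical set of $W$ is contained in $K$ and has at least two points, so it equals $K$. Preimages under $W$ of critical points of $W$ are critical for $W^2$, so $W^{-1}(K)\subset K$. Put $P=\theta(K)$. Then $1\le|P|\le2$ and $\tau P=\theta(\tilde\tau K)=P$. If $g(\theta(w))\in P$, then $\theta(W(w))\in\theta(K)$, so $W(w)\in\Gamma_0K=K$ and $w\in K$. As $\theta$ is onto, $g^{-1}(P)\subset P$, and $g^{-1}(P)=P$ by counting. If $h(\theta(w))\in h(P)=\Theta(K)$, then $w\in\Gamma K=K$, so $h^{-1}(h(P))=P$. This contradicts Lemma~\ref{lem:small}. Hence $\Delta$ is finite.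

\subsection{Two great circles}
By (F3) we may regard the top sphere as a round sphere with $\Delta\subset O(3)$. The lift $\tilde\tau$ is determined only up to $\Gamma_0$, and we need one that is a reflection. Choose $z_0\in\widehat{\mathbb{R}}$ with $\alpha(z_0)=1$ and $w_0\in\theta^{-1}(z_0)$. Since $\theta(\tilde\tau w_0)=\tau z_0=z_0$, there is $\kappa_0\in\Gamma_0$ with $\kappa_0\tilde\tau w_0=w_0$. The anti-M\"obius map $\tau_0=\kappa_0\tilde\tau\in\Delta$ fixes $w_0$ and satisfies $\theta\tau_0=\tau\theta$. Since $e_\theta(w_0)=\alpha(z_0)=1$, the map $\theta$ is biholomorphic near $w_0$, and there $\tau_0=\theta^{-1}\tau\theta$. So $\tau_0$ fixes an arc pointwise, and by (F3) its fixed set $E$ is a great circle. From $\theta\tau_0=\tau\theta$ we get $\theta(E)\subset\widehat{\mathbb{R}}$.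

Since $r\ge2$, there is $\sigma\in\Gamma\setminus\Gamma_0$. The great circles $E$ and $\sigma E$ meet, so there are $w,v\in E$ with $w=\sigma v$. Then $h(\theta(w))=\Theta(w)=\Theta(v)=h(\theta(v))$ with $\theta(w),\theta(v)\in\widehat{\mathbb{R}}$. By (P2), $\theta(w)=\theta(v)$, that is, $v=\kappa w$ with $\kappa\in\Gamma_0$. The element $\sigma\kappa\in\Gamma\setminus\Gamma_0$ fixes $w$, so $\operatorname{Stab}_{\Gamma_0}(w)$ is a proper subgroup of $\operatorname{Stab}_{\Gamma}(w)$ and
\[
e_h(\theta(w))=\frac{e_\Theta(w)}{e_\theta(w)}=\frac{|\operatorname{Stab}_{\Gamma}(w)|}{|\operatorname{Stab}_{\Gamma_0}(w)|}>1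
\]
at the real point $\theta(w)$. This contradicts (P2). So the case $\chi(\alpha)>0$ does not occur either, and $r=1$. Proposition~\ref{prop:B} is proved, and with it Theorem~\ref{thm:main}.

\section{The classification, and a non-injective example}\label{sec:compl}

\begin{proof}[Proof of Theorem~\ref{thm:class}]
By (F4), $f|_\gamma$ is a homeomorphism of $\gamma$ onto itself. If $\gamma\cap J(f)\neq\emptyset$, then $\gamma$ is a circle by Theorem~\ref{thm:main}. If $\gamma$ is a circle and $s$ is the reflection in it, the rational functions $s\circ f\circ s$ and $f$ agree on $\gamma$, so they coincide.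

Let $\gamma\cap J(f)=\emptyset$. The connected set $\gamma$ lies in one component $U$ of the Fatou set. The image $f(U)$ is again a component and contains $\gamma$, so $f(U)=U$. By the classification of invariant Fatou components, either $U$ is an attracting, superattracting or parabolic basin, in which $f^n$ converges locally uniformly to a constant, or $U$ is a Siegel disc or a Herman ring. The first alternative is impossible, because $\gamma$ is compact and $f^n(\gamma)=\gamma$. So let $\psi$ be the linearizing function of $U$. The compact set $\psi(\gamma)$ is invariant under an irrational rotation, whose orbits are dense in circles centered at $0$. Take $\zeta\ne0$ in $\psi(\gamma)$. Then $\psi(\gamma)$ contains the circle $\{|\zeta'|=|\zeta|\}$ and equals it by (F4). So $\gamma$ is a level line of $\psi$.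
\end{proof}

The length comparisons in Sections~\ref{sec:sphere} and~\ref{sec:euclid} suggest where to look for a counterexample when $f|_\gamma$ is not injective: a flat map that stretches by $\sqrt d$ can leave a closed curve invariant if it wraps the curve $\sqrt d$ times around itself.

\begin{example}[injectivity cannot be dropped]\label{ex:lattes}
Let $\omega=\frac13+2i$, $\Lambda=\mathbb{Z}+\omega\mathbb{Z}$, and let $\wp$ be the Weierstrass function of $\Lambda$. Recall that the periods of $\wp$ are exactly the elements of $\Lambda$, that $\wp(z)=\wp(z')$ if and only if $z\equiv\pm z'\pmod\Lambda$, that $\wp$ is locally injective at $z$ unless $2z\in\Lambda$, and that every even $\Lambda$-periodic meromorphic function is a rational function of $\wp$. So there is a rational function $f$, a Latt\`es map, with $f(\wp(z))=\wp(3z)$; its degree is $9$, the degree of multiplication by $3$ on $\mathbb{C}/\Lambda$. We have $J(f)=\widehat{\mathbb{C}}$: the points $z$ with $(3^n-1)z\in\Lambda$ for some $n$ and $2z\notin\Lambda$ are dense, and for them $\wp(z)$ is a fixed point of $f^n$ with multiplier $3^n$. Let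
\[
\ell=\tfrac14+\mathbb{R}\omega,\qquad\gamma=\wp(\ell).
\]

\emph{$\gamma$ is a Jordan analytic curve.} Let $z=\frac14+t\omega$ and $z'=\frac14+t'\omega$ with $t,t'$ real. Then $z-z'\in\Lambda$ means $t-t'\in\mathbb{Z}$, and $z+z'=\frac12+(t+t')\omega$ is never in $\Lambda$; in particular $2z\notin\Lambda$. So $\phi(\zeta)=\wp\bigl(\frac14+\frac{\omega}{2\pi i}\log\zeta\bigr)$, which is well defined on $\mathbb{C}^*$, is injective on $\mathbb{T}$ and locally injective at its points. By compactness it is injective on a neighborhood of $\mathbb{T}$, and $\phi(\mathbb{T})=\gamma$.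

\emph{$\gamma$ is invariant.} We have $3\bigl(\frac14+t\omega\bigr)\equiv-\bigl(\frac14-3t\omega\bigr)\pmod\Lambda$. So in the parameter $t\in\mathbb{R}/\mathbb{Z}$ the map $f|_\gamma$ is $t\mapsto-3t$. Thus $f(\gamma)=\gamma$, and $f|_\gamma$ is three-to-one.

\emph{$\gamma$ is not a circle.} Suppose it is, let $s$ be the reflection in it, and let $\iota$ be the reflection in the line $\ell$, with linear part $\iota_0(z)=(\omega/\bar\omega)\bar z$. The meromorphic functions $s\circ\wp\circ\iota$ and $\wp$ agree on $\ell$, hence everywhere, so $\wp\circ\iota=s\circ\wp$. Then $\wp(\iota(z)+\iota_0(1))=\wp(\iota(z+1))=s(\wp(z+1))=\wp(\iota(z))$, so $\iota_0(1)=\omega/\bar\omega$ is a period of modulus $1$. An element $m+n\omega$ of $\Lambda$ with $n\neq0$ has modulus at least $2$, so $\omega/\bar\omega=\pm1$. This makes $\omega$ real or purely imaginary, which is false.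
\end{example}

\begin{thebibliography}{1}

\bibitem{Eremenko}
Alexandre Eremenko, \emph{Invariant curves and semiconjugacies of rational functions}, arXiv:1110.6552 (2011).

\end{thebibliography}
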